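# Height $\omega_2$ and width $\omega_1$: a scattered space that ZFC alone does not provide

## 1. A plausible yes, tested on ordinals and on sums

Take a locally compact Hausdorff space and remove its isolated points. Remove the isolated points of what remains, and continue transfinitely. Suppose that every round removes at most $\omega_1$ points. Can the process last for $\omega_2$ rounds?

The answer one would first guess is yes. There is room for $\omega_2$ rounds with $\omega_1$ points in each, every length below $\omega_2$ is easy (Example 1), and the same question one cardinal lower, $\omega_1$ rounds with countably many points each, has the answer yes (Section 3). We fix the words and then test the guess.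

**Definition (scattered, levels, height, width).** A space $X$ is *scattered* if every non-empty subspace has an isolated point. Put $I_0(X)$ for the set of isolated points of $X$, and let $I_\alpha(X)$ be the set of isolated points of $X\setminus\bigcup_{\beta<\alpha}I_\beta(X)$. These are the Cantor–Bendixson levels. The *height* $\operatorname{ht}(X)$ is the least $\alpha$ with $I_\alpha(X)=\emptyset$, and the *width* is $\operatorname{wd}(X)=\sup\{|I_\alpha(X)|:\alpha<\operatorname{ht}(X)\}$. An *LCS space* is a locally compact, Hausdorff, scattered space.

For instance, $\omega+1$ with the order topology has $I_0=\omega$ and $I_1=\{\omega\}$, so its height is $2$ and its width is $\omega$. The rationals are not scattered. If $Y$ is an open subspace of $X$, then $I_\gamma(Y)=I_\gamma(X)\cap Y$ for all $\gamma$, by induction on $\gamma$.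

**Example 1 (ordinals).** Let $\theta$ be an ordinal with the order topology. It is Hausdorff, and each $[0,\xi]$ is compact and open. For $0<\xi<\theta$ let $e(\xi)$ be the last exponent in the Cantor normal form of $\xi$ in base $\omega$, and put $e(0)=0$. We claim $I_\beta(\theta)=\{\xi<\theta:e(\xi)=\beta\}$. For $\beta=0$ this says that the isolated points are $0$ and the successors. Let $\beta\ge1$ and assume the claim below $\beta$, so that exactly the points with $e\ge\beta$ remain.

* If $e(\xi)=\beta$, write $\xi=\zeta+\omega^\beta$. Every point of $(\zeta,\xi)$ is $\zeta+\eta$ with $0<\eta<\omega^\beta$, so its last exponent is below $\beta$. Thus $(\zeta,\xi]$ isolates $\xi$ among the remaining points.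
* If $e(\xi)=\gamma>\beta$, write $\xi=\zeta+\omega^\gamma$. For $\eta<\omega^\gamma$ we have $\eta+\omega^\beta<\omega^\gamma$, so $\zeta+\eta+\omega^\beta$ lies strictly between $\zeta+\eta$ and $\xi$ and has last exponent $\beta$. So $\xi$ is a limit of remaining points.

Every point gets a level, so $\theta$ is scattered. For $\alpha\ge1$ the space $\omega^\alpha$ has height exactly $\alpha$: it contains $\omega^\beta$ for each $\beta<\alpha$, and its elements have exponents below $\alpha$. (For $\alpha=0$ the space $\omega^0=\{0\}$ has height $1$.) If $1\le\alpha<\omega_2$, then $|\omega^\alpha|\le\omega_1$, so the width is at most $\omega_1$. All heights below $\omega_2$ are therefore possible. At $\omega_2$ we get the space $\omega^{\omega_2}=\omega_2$. Its height is $\omega_2$, but every level $\{\xi<\omega_2:e(\xi)=\beta\}$ has $\omega_2$ points.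

**Gluing.** The topological sum of the spaces $\omega^\alpha$, $1\le\alpha<\omega_2$, has height $\omega_2$, but level $\beta$ receives a point from each $\alpha>\beta$, so it has size $\omega_2$. A space as desired must be coherent: the same $\omega_1$ points of each low level must serve all the levels above.

Here is the background. Juhász and Weiss proved in ZFC that for every $\alpha<\omega_2$ there is an LCS space of height $\alpha$ and width $\omega$. Martínez proved it consistent that for each $\alpha<\omega_3$ there is an LCS space of height $\alpha$ and width $\omega_1$. In ZFC there is an LCS space of height $\omega_2$ with only $\omega_1$ isolated points, but of width $\omega_2$. The question whether ZFC gives height $\omega_2$ and width $\omega_1$ comes from I. Juhász, S. Shelah, L. Soukup and Z. Szentmiklóssy, "A tall space with small bottom", arXiv:math/0104198 (2001). The first guess will turn out to be wrong: ZFC does not decide the question, modulo the consistency of a Mahlo cardinal.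

## 2. Compact open sets in an LCS space

Let $X$ be LCS. Put $X_\alpha=\bigcup_{\beta<\alpha}I_\beta(X)$, an open set, and write $\mathrm{lev}(x)=\alpha$ if $x\in I_\alpha=I_\alpha(X)$. A connected subset with more than one point would have an isolated point, and that point would be clopen in it. So $X$ is totally disconnected. A locally compact Hausdorff totally disconnected space has a base of compact open sets. If $x\in I_\alpha$, some open $O\ni x$ satisfies $O\setminus X_\alpha=\{x\}$. Shrinking $O$, we fix for each $x$ a compact open set $U(x)\ni x$ with $U(x)\setminus\{x\}\subset X_{\mathrm{lev}(x)}$. In the ordinal spaces one may take $U(\zeta+\omega^\beta)=(\zeta,\zeta+\omega^\beta]$ and $U(0)=\{0\}$.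

**(T0)** *The sets $U(x)\setminus(U(x_1)\cup\dots\cup U(x_n))$ with $\mathrm{lev}(x_i)<\mathrm{lev}(x)$ and $x\notin U(x_i)$ form a local base at $x$. The compact open subsets of $X_\delta$ are exactly the members of the ring of sets $\mathcal R_\delta$ (closed under finite unions, intersections, differences) generated by $\{U(x):x\in X_\delta\}$, and $\mathcal R_\delta$ is a base of $X_\delta$.* If $O\ni x$ is open, then $U(x)\setminus O$ is compact, so it is covered by finitely many $U(y)$ with $y\in U(x)\setminus O$. Each such $y$ has level below $\mathrm{lev}(x)$, so $U(y)\subset X_{\mathrm{lev}(y)+1}$ misses $x$. Removing these sets from $U(x)$ leaves a neighborhood of $x$ inside $O$. For the second part, members of $\mathcal R_\delta$ are compact and open because $X$ is Hausdorff and $U(x)\subset X_{\mathrm{lev}(x)+1}\subset X_\delta$. Conversely, a compact open $K\subset X_\delta$ is a finite union of basic sets as above, and these lie in $\mathcal R_\delta$.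

**(T1)** *If $O$ is open, $z\in O$ and $\mathrm{lev}(z)\ge\beta$, then $O\cap I_\beta\ne\emptyset$. If $z\in O$ is not isolated, then $O\cap I_0$ is infinite.* The set $O\setminus X_\beta$ is non-empty and relatively open in $X\setminus X_\beta$. By scatteredness it has an isolated point, which is isolated in $X\setminus X_\beta$, that is, in $I_\beta$. If $O\cap I_0$ were finite with $z\in O\setminus I_0$, then $O\setminus I_0$ would be open, contain $z$ and miss $I_0$, a contradiction.

**(T2)** *If $\operatorname{ht}(X)=\lambda$ is a limit ordinal, every compact $K\subset X$ lies in some $X_\alpha$, $\alpha<\lambda$.* The $X_\alpha$, $\alpha<\lambda$, form an increasing open cover.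

**Absoluteness.** Let $W\subset W'$ be transitive models, let $X\in W'$ be LCS there, and let $\langle X_\delta,U\restriction X_\delta\rangle$ and the level function on $X_\delta$ be in $W$. Then $\mathcal R_\delta$ is the same in $W$ and $W'$, since only finite operations are used, and $W$ uses it as a base for a topology on $X_\delta$, which is Hausdorff. For $S\in W$, a point $z\in X_\delta$ is in the closure of $S$ iff every $K\in\mathcal R_\delta$ with $z\in K$ meets $S$, and it is an accumulation point iff every such $K$ meets $S\setminus\{z\}$. Both are computed identically in $W$ and $W'$. Members of $\mathcal R_\delta$ are compact in $W$: a cover in $W$ by members of $\mathcal R_\delta$ has a finite subcover in $W'$, and a finite subset of $W$ is in $W$. Instances of (T1) for $\beta<\delta$ and subsets of $X_\delta$ open in $W$ hold in $W$, because they hold in $W'$. We use this freely.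

## 3. Countable levels: height $\omega_1$ by recursion, and why the recursion stops at size $\omega_1$

**Example 2.** *There is an LCS space of height $\omega_1$ all of whose levels are countably infinite.* We build countable LCS spaces $X_\alpha$, $1\le\alpha<\omega_1$, of height $\alpha$ with infinite levels, such that for $\beta<\alpha$ the space $X_\beta$ is open in $X_\alpha$ and consists of its first $\beta$ levels. Let $X_1=\omega$, discrete. At limits take unions; two points lie in a common open $X_\beta$, so the union is Hausdorff and locally compact.

For the step from $\alpha$ to $\alpha+1$, write $X_\alpha=\bigcup_nC_n$ with compact open $C_n$, by countability. Let $K_n=C_n\setminus\bigcup_{m<n}C_m$, a partition into compact open pieces. For each $\gamma<\alpha$, infinitely many $K_n$ meet $I_\gamma$: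

* If $\alpha=\beta+1$, then $I_\beta$ is closed and discrete in $X_\alpha$. Each $K_n\cap I_\beta$ is finite while $I_\beta$ is infinite. So infinitely many $K_n$ meet $I_\beta$, and by (T1) they meet $I_\gamma$.
* If $\alpha$ is a limit and only finitely many $K_n$ met $I_\gamma$, then by (T1) only these could meet higher levels. By (T2) they lie in some $X_{\gamma'}$ with $\gamma\le\gamma'<\alpha$, so $I_{\gamma'}=\emptyset$, a contradiction.

List the countably many triples $(\gamma,j,i)\in\alpha\times\omega\times\omega$ and choose for them distinct $n$ with $K_n\cap I_\gamma\ne\emptyset$. Put the $n$ chosen for $(\gamma,j,i)$ into $A_j$, and the unused $n$ into $A_0$. Add new points $x_j$, $j<\omega$, with basic neighborhoods $\{x_j\}\cup\bigcup\{K_n:n\in A_j,\ n\ge m\}$. These sets are compact. The $x_j$ are separated from each other because the $A_j$ are disjoint, and $x_j$ is separated from a point of $K_n$ by $K_n$ and a tail. Every neighborhood of $x_j$ meets every $I_\gamma$ with $\gamma<\alpha$, so the new points form exactly level $\alpha$. The union $\bigcup_{\alpha<\omega_1}X_\alpha$ is the required space.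

A sensible person now repeats this with $\omega_1$ for $\omega$. The recursion to height $\omega_2$ must pass through spaces $X_\alpha$ of size $\omega_1$, and the step used that $X_\alpha$ splits into compact open pieces. That came from countability, and it can fail at size $\omega_1$: *the ordinal space $\omega_1$ has no partition into compact open sets.* Indeed, for a limit $\alpha<\omega_1$ the piece containing $\alpha$ contains some $(\beta_\alpha,\alpha]$ with $\beta_\alpha<\alpha$. By Fodor's theorem $\beta_\alpha$ has a fixed value $\beta$ for stationarily many $\alpha$. All these $\alpha$ lie in the piece containing $\beta+1$, which is then unbounded and not compact. This does not show that the desired space does not exist. It shows where this construction stops.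

## 4. The statements, and the strategy

An uncountable cardinal $\kappa$ is *inaccessible* if it is regular and $2^\lambda<\kappa$ for $\lambda<\kappa$. It is *Mahlo* if it is inaccessible and the inaccessible $\delta<\kappa$ form a stationary subset of $\kappa$.

**Theorem 1.** *Let $\kappa$ be a Mahlo cardinal and let $G$ be generic over $V$ for Mitchell's forcing $\mathbb M$ (defined in Section 5). In $V[G]$: $\kappa=\omega_2$, and every LCS space of height $\ge\omega_2$ has a level $I_\alpha$ with $\alpha<\omega_2$ and $|I_\alpha|\ge\omega_2$. In particular, there is no LCS space of height $\omega_2$ and width $\omega_1$.*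

**Theorem 2.** *In $V[G]$: (i) for an ordinal $\alpha\ge1$, there is an LCS space of height $\alpha$ and width $\omega_1$ iff $\alpha<\omega_2$. (ii) If $X$ is LCS and $\beta+\omega_2\le\operatorname{ht}(X)$, then $\{\alpha\in[\beta,\beta+\omega_2):|I_\alpha(X)|\ge\omega_2\}$ is cofinal in $\beta+\omega_2$.*

**Independence.** *If ZFC + "there is a Mahlo cardinal" is consistent, then ZFC does not prove that there is an LCS space of height $\omega_2$ and width $\omega_1$. By the theorem of Martínez with $\alpha=\omega_2<\omega_3$, ZFC does not refute it either.*

The strategy for Theorem 1 is as follows. Suppose $V[G]$ contains a space $X$ of height $\omega_2=\kappa$ whose levels have size at most $\omega_1$. By the Mahlo property we cut at an inaccessible $\delta<\kappa$ such that $X_\delta$ already lies in an intermediate model $W$. A point $x^*$ on level $\delta$ leaves a trace $E=U(x^*)\cap X_\delta$, a clopen subset of $X_\delta$ that meets every level below $\delta$. The trace belongs to a further forcing extension of $W$. In $W$ we build a tree of partial descriptions of $E$, branching so richly that along one branch $E$ contains infinitely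 many terms of some convergent sequence and misses infinitely many. No clopen set can do that.

From forcing we use the forcing theorem, the product lemma, preservation of cardinals by chain conditions, the ccc of Cohen forcing, and the $\Delta$-system lemma.

## 5. Mitchell's forcing: definition, countable closure and mixing

The forcing is due to Mitchell; the properties used are proved here. Let $\mathrm{Add}(t)$ be the set of finite partial functions from $t$ to $2$, ordered by $\supseteq$, and let $\mathrm{Add}[\xi,\eta)=\mathrm{Add}([\xi,\eta))$. These posets are ccc and the same in all transitive models. We view a generic as a function $c$ on $t$; a condition $p$ belongs to the generic filter iff $p\subset c$. For $p\in\mathrm{Add}[\delta,\kappa)$ write $p\restriction\alpha$ for $p\restriction[\delta,\alpha)$.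

**Definition (nice name).** A *nice* $\mathrm{Add}[\delta,\alpha)$-name for an element of $2^{<\omega_1}$ is a set $\tau=\bigcup_{\xi<\omega_1,i<2}\{(\xi,i)\check{\ }\}\times A_{\xi,i}$, where the $A_{\xi,i}\subset\mathrm{Add}[\delta,\alpha)$ are antichains, only countably many of them non-empty, and $\tau$ is forced to be a function from an ordinal to $2$.

For example, $A_{0,i}=\{\{(0,i)\}\}$ for $i<2$ gives a nice $\mathrm{Add}[0,1)$-name for the one-term sequence $\langle c(0)\rangle$. By ccc every nice name is countable. Every name $\sigma$ for an element of $2^{<\omega_1}$ is equivalent to a nice one: let $A_{\xi,i}$ be a maximal antichain among the conditions forcing $\sigma(\xi)=i$. By ccc there are only countably many possible values of $\mathrm{dom}(\sigma)$, so these are bounded below $\omega_1$.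

**(M0)** *Let $N\subset N'$ be transitive models of ZFC with the same $\omega_1$. For $\tau,\tau'\in N$, countable in $N$, the statements "$\tau$ is a nice name" and "$p\Vdash\tau\subset\tau'$" (for nice names) are absolute between $N$ and $N'$.* Indeed, $p\Vdash\tau\subset\tau'$ iff for all $(\xi,i)$, $r\in A_{\xi,i}$ and $s\le p,r$ there are $s'\le s$ and $r'\in A'_{\xi,i}$ with $s'\le r'$. And $\tau$ is forced to be a function with ordinal domain iff

* no $r\in A_{\xi,0}$ is compatible with an $r'\in A_{\xi,1}$, and
* for $\xi<\xi'$, $r'\in A_{\xi',i}$ and $s\le r'$ there are $s'\le s$ and $r\in A_{\xi,0}\cup A_{\xi,1}$ with $s'\le r$.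

These conditions quantify only over the poset and the names.

**Definition ($Q_\delta$, $\mathbb M_\delta$, $\mathbb M$).** In a transitive model $N$ of ZFC, let $Q^N_\delta$ be the set of functions $q$ with countable $\mathrm{dom}(q)\subset[\delta,\kappa)$ such that each $q(\alpha)$ is a nice $\mathrm{Add}[\delta,\alpha)$-name for an element of $2^{<\omega_1}$. Put $q'\le^*q$ iff $\mathrm{dom}\,q\subset\mathrm{dom}\,q'$ and $\Vdash q(\alpha)\subset q'(\alpha)$ for all $\alpha\in\mathrm{dom}\,q$. Let $\mathbb M^N_\delta=\mathrm{Add}[\delta,\kappa)\times Q^N_\delta$ as a set, with $(p',q')\le(p,q)$ iff $p'\supseteq p$, $\mathrm{dom}\,q\subset\mathrm{dom}\,q'$ and $p'\restriction\alpha\Vdash q(\alpha)\subset q'(\alpha)$ for all $\alpha\in\mathrm{dom}\,q$. Let $\mathbb M=\mathbb M^V_0$ and $\mathbb M\restriction\gamma=\{(p,q)\in\mathbb M:p\in\mathrm{Add}[0,\gamma),\ \mathrm{dom}\,q\subset\gamma\}$.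

Both relations are reflexive and transitive: if $(p'',q'')\le(p',q')\le(p,q)$, then $p''\restriction\alpha\Vdash q(\alpha)\subset q'(\alpha)\subset q''(\alpha)$. The order of $\mathbb M^N_\delta$ is weaker than the product order. For example, let $q(1)$ be the name for $\langle c(0)\rangle$ above, $q'(1)$ a name for $\langle1\rangle$, and $p'=\{(0,1)\}$. Then $(p',q')\le(\emptyset,q)$ in $\mathbb M$, but $q'\le^*q$ fails.

**(M1)** *$(Q^N_\delta,\le^*)$ is σ-closed in $N$.* For a descending sequence $\langle q_n\rangle$, take for each $\alpha\in\bigcup_n\mathrm{dom}\,q_n$ a nice name for the union of those $q_n(\alpha)$ that are defined. It is forced to be a countable increasing union of elements of $2^{<\omega_1}$, and ccc forcing preserves $\omega_1$.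

**(M2) Mixing.** *If $(p',q')\le(p,q)$ in $\mathbb M^N_\delta$, there is $q''\le^*q$ with $\mathrm{dom}\,q''=\mathrm{dom}\,q'$ and $(p',q'')\le(p',q')$.* For $\alpha\in\mathrm{dom}\,q'$ let $q''(\alpha)$ be a nice name for $q'(\alpha)$ if $p'\restriction\alpha$ is in the generic, and otherwise for $q(\alpha)$ (or for $\emptyset$ if $\alpha\notin\mathrm{dom}\,q$). If $p'\restriction\alpha$ is in the generic, then $q(\alpha)\subset q'(\alpha)=q''(\alpha)$; otherwise $q(\alpha)=q''(\alpha)$. So $q''\le^*q$. And $p'\restriction\alpha\Vdash q''(\alpha)=q'(\alpha)$. In the example, $q''(1)$ names $\langle1\rangle$ if $c(0)=1$, and $\langle c(0)\rangle=\langle0\rangle$ otherwise.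

*Consequence.* *If $c\times h$ is generic over $N$ for the product $\mathrm{Add}[\delta,\kappa)\times(Q^N_\delta,\le^*)$, then its upward closure in $\mathbb M^N_\delta$ is $\mathbb M^N_\delta$-generic over $N$.* It is a filter, since $c\times h$ is directed in the product order, hence in the order of $\mathbb M^N_\delta$. Let $D\in N$ be dense in $\mathbb M^N_\delta$ and $D'$ its downward closure, which is dense and open. Given $(p,q)$, take $(p',q')\le(p,q)$ in $D'$ and $q''$ from (M2). Then $(p',q'')\in D'$ is below $(p,q)$ in the product order. So $D'$ is dense in the product, and $c\times h$ contains a condition below an element of $D$, which lies in the upward closure.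

## 6. Initial segments, chain conditions, and $\kappa=\omega_2$

**(M3)** *If $G$ is $\mathbb M$-generic, then $G\restriction\gamma=G\cap\mathbb M\restriction\gamma$ is $\mathbb M\restriction\gamma$-generic, and $c_\gamma=\bigcup\{p:(p,q)\in G\restriction\gamma\}$ is $\mathrm{Add}[0,\gamma)$-generic over $V$.* Write $(p,q)\restriction\gamma=(p\restriction\gamma,q\restriction\gamma)$. Clearly $(p,q)\le(p,q)\restriction\gamma$, and restriction preserves order. If $(p',q')\in\mathbb M\restriction\gamma$ and $(p',q')\le(p,q)\restriction\gamma$, then
$$\big(p'\cup p\restriction[\gamma,\kappa),\ q'\cup q\restriction[\gamma,\kappa)\big)\tag{1}$$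
extends both $(p',q')$ and $(p,q)$: at coordinates $\alpha<\gamma$ the first part restricts to $p'\restriction\alpha$, which forces $q(\alpha)\subset q'(\alpha)$ if $\alpha\in\mathrm{dom}\,q$, and at coordinates $\alpha\ge\gamma$ the name is $q(\alpha)$. If $a,b\in G\restriction\gamma$, they have a common extension in $G$, and its restriction to $\gamma$ is in $G$ and still below $a$ and $b$. If $D$ is dense in $\mathbb M\restriction\gamma$, then by (1) the conditions below an element of $D$ are dense in $\mathbb M$, so $G$ meets $D$. Finally, $(p',q)\le(p,q)$ whenever $p'\le p$, so $(p,q)\mapsto p$ is a projection.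

The last argument applies to any $\mathbb M\restriction\gamma$-generic $H$, with $c_\gamma=\bigcup\{p:(p,q)\in H\}$. If $p\subset c_\gamma$ is finite, then $(p,\emptyset)\in H$: some $(\tilde p,\tilde q)\in H$ has $\tilde p\supseteq p$. Moreover,
$$(p,q)\in H,\quad p\subset\bar p\subset c_\gamma,\ \bar p\text{ finite}\quad\Longrightarrow\quad(\bar p,q)\in H.\tag{2}$$
Indeed, a common extension $(\hat p,\hat q)\in H$ of $(\bar p,\emptyset)$ and $(p,q)$ satisfies $\hat p\supseteq\bar p$ and $\hat p\restriction\alpha\Vdash q(\alpha)\subset\hat q(\alpha)$, so $(\hat p,\hat q)\le(\bar p,q)$.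

**(M4)** *$|\mathbb M\restriction\gamma|<\kappa$ for $\gamma<\kappa$. If $\delta\le\kappa$ is inaccessible, then $\mathbb M\restriction\delta=\bigcup_{\gamma<\delta}\mathbb M\restriction\gamma$ is $\delta$-cc.* For inaccessible $\delta$ and $\gamma<\delta$ there are fewer than $\delta$ nice $\mathrm{Add}[0,\alpha)$-names with $\alpha<\gamma$, because they are countable sets and $\lambda^\omega<\delta$ for $\lambda<\delta$. Hence $|\mathbb M\restriction\gamma|<\delta$. Supports $\mathrm{dom}\,p\cup\mathrm{dom}\,q$ are countable, hence bounded in $\delta$, which gives the union. Given $\delta$ conditions, the $\Delta$-system lemma yields $\delta$ of them whose supports form a $\Delta$-system with a countable root $r$, bounded in $\delta$. There are fewer than $\delta$ possibilities for $(p\restriction r,q\restriction r)$, so two of the conditions, $(p,q)$ and $(p',q')$, agree on $r$. Then $p\cup p'$ and $q\cup q'$ are functions, and $(p\cup p',q\cup q')$ extends both.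

**(M5)** *Let $\delta\le\kappa$ be inaccessible. If $(p,q)\Vdash_{\mathbb M\restriction\delta}\dot\sigma:\omega\to\mathrm{Ord}$, there are $q'\le^*q$ with $(p,q')\in\mathbb M\restriction\delta$ and an $\mathrm{Add}[0,\delta)$-name $\dot\tau$ with $(p,q')\Vdash\dot\sigma=\dot\tau^{c_\delta}$.* Fix $n$. By recursion on $i$ we build an antichain of conditions $p_i\le p$ in $\mathrm{Add}[0,\delta)$ and a $\le^*$-descending sequence of $q_i$, with $q_0=q$, such that $(p_i,q_{i+1})$ decides $\dot\sigma(n)$. If $\{p_j:j<i\}$ is not maximal below $p$, choose $\bar p\le p$ incompatible with all $p_j$, $j<i$, extend $(\bar p,q_i)$ to some $(p_i,\bar q)$ deciding $\dot\sigma(n)$, and use (M2), whose $q''$ has the domain of $\bar q$, to get $q_{i+1}\le^*q_i$ with $(p_i,q_{i+1})\le(p_i,\bar q)$. At limits use (M1). By ccc the antichain is maximal below $p$ at a countable stage; take a lower bound. Do this successively for all $n$, and let $q'$ be a lower bound of everything. If $(p,q')\in H$ for an $\mathbb M\restriction\delta$-generic $H$, then exactly one $p_i$ of the $n$-th antichain satisfies $p_i\subset c_\delta$. By (2), $(p_i,q')\in H$, and it is below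 $(p_i,q_{i+1})$. So $\dot\sigma(n)$ is the value decided by that pair, and $n\mapsto\dot\sigma(n)$ can be read off from $c_\delta$ in $V[c_\delta]$.

Applying this below arbitrary extensions, we get by density: *every $\omega$-sequence of ordinals in $V[H]$ lies in $V[c_\delta]$.* As $V[c_\delta]$ is a ccc extension of $V$, $\omega_1$ is preserved. This includes $\delta=\kappa$.

**(M6)** *In $V[G]$, $\kappa=\omega_2$. For inaccessible $\delta<\kappa$ and an $\mathbb M\restriction\delta$-generic $H$, the model $W=V[H]$ satisfies: $\omega_1^W=\omega_1^V$, $\delta$ is regular and $>\omega_1$, and $2^\omega\ge\delta>\omega_1$.* Let $\omega_1\le\alpha<\kappa$ and $g_\alpha=\bigcup\{q(\alpha)^{c_\alpha}:(p,q)\in G,\ \alpha\in\mathrm{dom}\,q\}$. This is a function: if $(p'',q'')\in G$ extends $(p,q)$ and $(p',q')$, then $p''\restriction\alpha\subset c_\alpha$ forces $q(\alpha),q'(\alpha)\subset q''(\alpha)$. Given a name for a real of $V[c_\alpha]$ and a condition $(p,q)$, replace $q(\alpha)$ (or $\emptyset$) by a nice name for its extension by zeros to a limit length, followed by the real. By density every real of $V[c_\alpha]$ equals $\langle g_\alpha(\eta+n):n<\omega\rangle$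 for some limit $\eta<\omega_1$. The reals $n\mapsto c_\alpha(\omega\cdot\beta+n)$ with $\omega\cdot\beta+\omega\le\alpha$ are distinct, and there are $|\alpha|$ of them. So $|\alpha|\le\omega_1$ in $V[G]$. By $\kappa$-cc, $\kappa$ remains a cardinal, and $\omega_1$ is preserved, so $\kappa=\omega_2$. For $W$: $\omega_1$ is preserved by (M5), $\delta$ stays regular by $\delta$-cc, and $c_\delta$ gives $\delta$ distinct reals.

## 7. The tail of Mitchell's forcing is absorbed by a product

The next fact says that after $\mathbb M\restriction\delta$ the rest of $\mathbb M$ can be added by Mitchell's forcing as defined in $W$, and hence, by the consequence of (M2), by a product of Cohen forcing and a σ-closed forcing.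

**(M7)** *Let $\delta<\kappa$ be inaccessible, $H$ an $\mathbb M\restriction\delta$-generic filter over $V$, $W=V[H]$, and let $G'$ be $\mathbb M^W_\delta$-generic over $W$. Then there is an $\mathbb M$-generic $\tilde G$ over $V$ with $\tilde G\restriction\delta=H$ and $V[\tilde G]\subset W[G']$.*

**Step 1: $W$ and $V[c_\delta]$ have the same tail forcing.** This lets us work with Cohen names. An element $q$ of $Q^W_\delta$ is determined by the countable set $\mathrm{dom}\,q$ and the countable set of all $(\alpha,\xi,i,r)$ with $r$ in the antichain $A_{\xi,i}$ of $q(\alpha)$. Using a coding in $V$, it is given by an $\omega$-sequence of ordinals, so it lies in $V[c_\delta]$ and is countable there, by (M5). With (M0), $Q^W_\delta=Q^{V[c_\delta]}_\delta$ and $\mathbb M^W_\delta=\mathbb M^{V[c_\delta]}_\delta$, with the same orders.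

**Step 2: partial evaluation.** This turns names in $V$ into names in $V[c_\delta]$. For $\alpha\ge\delta$ and a nice $\mathrm{Add}[0,\alpha)$-name $\tau\in V$, let
$$\tau^{c_\delta}=\{((\xi,i)\check{\ },r\restriction[\delta,\alpha)):((\xi,i)\check{\ },r)\in\tau,\ r\restriction\delta\subset c_\delta\}.$$
If $r\ne r'$ lie in the same antichain and $r\restriction\delta,r'\restriction\delta\subset c_\delta$, then $r$ and $r'$ are incompatible, but not below $\delta$. So $r\restriction[\delta,\alpha)$ and $r'\restriction[\delta,\alpha)$ are incompatible, and we again have antichains. If $c'$ is $\mathrm{Add}[\delta,\alpha)$-generic over $V[c_\delta]$, then $c_\delta\cup c'$ is $\mathrm{Add}[0,\alpha)$-generic over $V$ and $(\tau^{c_\delta})^{c'}=\tau^{c_\delta\cup c'}$. So $\tau^{c_\delta}$ is a nice $\mathrm{Add}[\delta,\alpha)$-name in $V[c_\delta]$. For $r\in\mathrm{Add}[0,\delta)$, $s\in\mathrm{Add}[\delta,\alpha)$ and nice $\mathrm{Add}[0,\alpha)$-names $\tau,\tau'\in V$: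

* **(3a)** if $r\subset c_\delta$ and $r\cup s\Vdash\tau\subset\tau'$, then $s\Vdash\tau^{c_\delta}\subset\tau'^{\,c_\delta}$ over $V[c_\delta]$;
* **(3b)** if $r$ forces over $V$ that $s\Vdash\tau^{\dot c_\delta}\subset\tau'^{\,\dot c_\delta}$, then $r\cup s\Vdash\tau\subset\tau'$.

For (3a), take $c'$ generic over $V[c_\delta]$ with $s\subset c'$; then $c_\delta\cup c'$ extends $r\cup s$. For (3b), a generic $c\supset r\cup s$ splits into $c\restriction\delta\supset r$ and $c\restriction[\delta,\alpha)\supset s$, the latter generic over $V[c\restriction\delta]$.

**Step 3: tails from $V$ are dense.** Call $q\in Q^V_0$ with $\mathrm{dom}\,q\subset[\delta,\kappa)$ a *tail*, and put $q^{c_\delta}(\alpha)=q(\alpha)^{c_\delta}$, so that $q^{c_\delta}\in Q^W_\delta$. We claim that for every $\hat q\in Q^W_\delta$ there is a tail $q_1\in V$ with $q_1^{c_\delta}\le^*\hat q$. By Step 1, $\hat q$ has an $\mathrm{Add}[0,\delta)$-name $\dot q\in V$, which we may take to be forced by the trivial condition to lie in $Q_\delta$ (use $\emptyset$ where this would fail). By ccc there is a countable $D\in V$, $D\subset[\delta,\kappa)$, forced to contain $\mathrm{dom}\,\dot q$.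 For $\alpha\in D$ let $q_1(\alpha)$ be a nice $\mathrm{Add}[0,\alpha)$-name for the evaluation of $\dot q(\alpha)$ if $\alpha\in\mathrm{dom}\,\dot q$, and for $\emptyset$ otherwise. Then $\Vdash q_1(\alpha)^{c_\delta}=\hat q(\alpha)$ for $\alpha\in\mathrm{dom}\,\hat q$. Hence the conditions $(p_1,q_1^{c_\delta})$ with a tail $q_1\in V$ are dense in $\mathbb M^W_\delta$.

**Step 4: definition of $\tilde G$, and upward closure.** For $(p,q)\in\mathbb M$ call $(p\restriction[\delta,\kappa),(q\restriction[\delta,\kappa))^{c_\delta})$ its *evaluated tail*. Let
$$\tilde G=\{(p,q)\in\mathbb M:(p,q)\restriction\delta\in H\text{ and the evaluated tail of }(p,q)\text{ is in }G'\}\in W[G'].$$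
For $(p,q)\in\mathbb M\restriction\delta$ the evaluated tail is $(\emptyset,\emptyset)\in G'$, so $\tilde G\cap\mathbb M\restriction\delta=H$. Let $(p,q)\in\tilde G$ and $(p,q)\le(\bar p,\bar q)$. Then $(\bar p,\bar q)\restriction\delta\ge(p,q)\restriction\delta$ is in $H$. For $\alpha\in\mathrm{dom}\,\bar q$, $\alpha\ge\delta$, we have $p\restriction\delta\cup p\restriction[\delta,\alpha)\Vdash\bar q(\alpha)\subset q(\alpha)$ and $p\restriction\delta\subset c_\delta$. By (3a) the evaluated tail of $(p,q)$ is below that of $(\bar p,\bar q)$, so the latter is in $G'$ and $(\bar p,\bar q)\in\tilde G$.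

**Step 5: $\tilde G$ meets every dense set of $V$.** Let $D\in V$ be dense in $\mathbb M$. Let $D'\in W$ be the set of all $(p_1,q_1^{c_\delta})$ with $p_1\in\mathrm{Add}[\delta,\kappa)$ and $q_1\in V$ a tail such that $(p_0\cup p_1,q_0\cup q_1)\in D$ for some $(p_0,q_0)\in H$. To see that $D'$ is dense, let $(p_1,q_1^{c_\delta})$ be given, as Step 3 permits. The conditions $(p_0',q_0')\in\mathbb M\restriction\delta$ for which there are $p_1'\in\mathrm{Add}[\delta,\kappa)$ and a tail $q_1'$ with $(p_0'\cup p_1',q_0'\cup q_1')\in D$ extending $(p_1,q_1)$ are dense in $\mathbb M\restriction\delta$: given $(a,b)$, extend $(a\cup p_1,b\cup q_1)$ into $D$ and restrict to $\delta$. So one of them is in $H$. As $p_0'\subset c_\delta$, (3a) gives $(p_1',q_1'^{\,c_\delta})\le(p_1,q_1^{c_\delta})$, and the left side is in $D'$. Hence $G'\cap D'\ne\emptyset$, and the corresponding $(p_0\cup p_1,q_0\cup q_1)$ is in $\tilde G\cap D$.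

**Step 6: any two elements of $\tilde G$ are compatible.** Let $(p,q),(p',q')\in\tilde G$. By Step 3 and genericity there is $(p_1,q_1^{c_\delta})\in G'$, $q_1\in V$ a tail, below both evaluated tails. This is a statement about $c_\delta$ true in $V[c_\delta]$, so some $p_0\subset c_\delta$ forces it. Take $(p_0',q_0')\in H$ below $(p,q)\restriction\delta$ and $(p',q')\restriction\delta$ with $p_0'\supseteq p_0$; this is possible since $(p_0,\emptyset)\in H$. Then $(p_0'\cup p_1,q_0'\cup q_1)$ extends $(p,q)$: the first parts are as required; for $\alpha\in\mathrm{dom}\,q$ below $\delta$, $p_0'\restriction\alpha\Vdash q(\alpha)\subset q_0'(\alpha)$; for $\alpha\ge\delta$, (3b) gives $p_0'\cup p_1\restriction\alpha\Vdash q(\alpha)\subset q_1(\alpha)$. The same holds for $(p',q')$.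

**Step 7: $\tilde G$ is a generic filter.** Let $a,b\in\tilde G$. The conditions that are below both $a$ and $b$, or incompatible with one of them, form a dense set in $V$. By Step 5 some $d\in\tilde G$ belongs to it. By Step 6, $d$ is compatible with $a$ and with $b$, so $d\le a,b$. With Steps 4 and 5, $\tilde G$ is $\mathbb M$-generic over $V$. $\square$

## 8. Cutting at an inaccessible $\delta$: the trace of a point of level $\delta$

That $\kappa=\omega_2$ is (M6). Suppose the rest of Theorem 1 fails: some $V[G]$ contains an LCS space of height $\ge\omega_2$ with $|I_\alpha|\le\omega_1$ for all $\alpha<\omega_2$. Pass to the open subspace of the first $\omega_2$ levels and relabel the points. There are $m_0\in\mathbb M$ and names such that $m_0$ forces: *$\dot X$ is an LCS space of height $\kappa=\omega_2$, $I_\alpha(\dot X)=\dot X\cap(\{\alpha\}\times\omega_1)$ for $\alpha<\kappa$, and the $\dot U(x)$, $x\in\dot X$, are as in Section 2.*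

**Step 1: club many $\delta$ capture $X_\delta$.** By $\kappa$-cc each statement "$x\in\dot X$" and "$x\in\dot X$ and $y\in\dot U(x)$" is decided by a maximal antichain of size $<\kappa$, which lies in some $\mathbb M\restriction\gamma$. So there is a club $C_1\subset\kappa$ in $V$, consisting of limit ordinals, such that for $\delta\in C_1$ and $x,y\in\delta\times\omega_1$ these antichains are contained in $\mathbb M\restriction\delta$. Since $U(x)\subset X_{\mathrm{lev}(x)+1}$, it follows that $\langle X_\delta,U\restriction X_\delta\rangle\in V[G\restriction\delta]$, and it depends only on $G\restriction\delta$. The level function is the first coordinate.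

**Step 2: two bounding functions.** They record how far up one must go to see accumulation points and closures. In $V[G]$ with $m_0\in G$, for $\gamma<\kappa$ let $f(\gamma)<\kappa$ be such that every infinite $Y\in V[G\restriction\gamma]$, countable in $V[G\restriction\gamma]$, with $Y\subset X\cap(\gamma\times\omega_1)$, which has an accumulation point in $X$, has one in $X_{f(\gamma)}$. Let $g(\gamma)<\kappa$ be such that $\mathrm{cl}_X(B)\subset X_{g(\gamma)}$ for every $B\in V[G\restriction\gamma]$ with $B\subset I_0$ contained in a compact subset of $X$. For a single $B$ such a bound exists by (T2), since compact sets are closed. Because $|\mathbb M\restriction\gamma|<\kappa$ and $\kappa$ is inaccessible in $V$, there are fewer than $\kappa$ sets $Y$ and $B$ to consider, and $\kappa$ is regular in $V[G]$; so $f$ and $g$ exist. By $\kappa$-cc, $m_0$ forces $f$ and $g$ to be bounded by some $F:\kappa\to\kappa$ in $V$.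

**Step 3: choice of $\delta$.** Since $\kappa$ is Mahlo, fix an inaccessible $\delta<\kappa$ with $\delta\in C_1$, $m_0\in\mathbb M\restriction\delta$, and $F(\gamma)<\delta$ for all $\gamma<\delta$. An enumeration in $V[G\restriction\delta]$ of a countable subset of $X_\delta$ is determined by countably many antichains of $\mathbb M\restriction\delta$, and a subset of $I_0\subset\{0\}\times\omega_1$ by $\omega_1$ of them. All have size $<\delta$ by (M4). As $\delta>\omega_1$ is regular and $\mathbb M\restriction\delta=\bigcup_{\gamma<\delta}\mathbb M\restriction\gamma$, they lie in one $\mathbb M\restriction\gamma$, $\gamma<\delta$. So each such set lies in $V[G\restriction\gamma]$ for some $\gamma<\delta$, with its enumeration in the first case; enlarging $\gamma<\delta$, the countable set is also contained in $\gamma\times\omega_1$. Hence, for every $\mathbb M$-generic $G\ni m_0$: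

* **(A)** if $Y\in V[G\restriction\delta]$, $Y\subset X_\delta$ is infinite and countable in $V[G\restriction\delta]$, and $Y$ has an accumulation point in $X$, then it has one in $X_\delta$;
* **(B)** if $B\in V[G\restriction\delta]$, $B\subset I_0$ is contained in a compact subset of $X$, then $\mathrm{cl}_X(B)\subset X_\lambda$ for some $\lambda<\delta$.

**Step 4: the trace $E$ and its name.** Fix an $\mathbb M\restriction\delta$-generic $H\ni m_0$, and let
$$W=V[H],\qquad P'=\mathrm{Add}[\delta,\kappa),\qquad Q'=(Q^W_\delta,\le^*),\qquad\mathcal R=\mathcal R_\delta\in W.$$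
In $W$: $Q'$ is σ-closed, $\delta>\omega_1$ is regular, $2^\omega>\omega_1$, and $|I_\beta|\le\omega_1$ for $\beta<\delta$. For any $P'\times Q'$-generic $c\times h$ over $W$, the consequence of (M2) and then (M7) give an $\mathbb M$-generic $\tilde G$ with $\tilde G\restriction\delta=H\ni m_0$ and $V[\tilde G]\subset W[c\times h]$. In the space $X$ of $V[\tilde G]$ let $x^*$ be the least point of $I_\delta$, and $E=U(x^*)\cap X_\delta$. The part $\langle X_\delta,U\restriction X_\delta\rangle$ is the one in $W$, whatever $c\times h$ is. Let $\dot E$ be a $P'\times Q'$-name for $E$. From here on, $\Vdash$ is forcing with $P'\times Q'$ over $W$, with the product order. It is forced that: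

* **(E1)** $E$ is clopen in $X_\delta$; if $z\in E$, there is $K\in\mathcal R$ with $z\in K\subset E$; if $z\in X_\delta\setminus E$, there is $K\in\mathcal R$ with $z\in K$, $K\cap E=\emptyset$.
* **(E2)** $E\cap I_\alpha\ne\emptyset$ for all $\alpha<\delta$.
* **(E3)** If $Y\in W$, $Y\subset X_\delta$ is countable in $W$ and $E\cap Y$ is infinite, then $Y$ has an accumulation point in $X_\delta$.

(E1) holds because $U(x^*)$ is clopen and $\mathcal R$ is a base of $X_\delta$. (E2) is (T1) for $x^*\in U(x^*)$. For (E3), the infinite set $E\cap Y$ has an accumulation point in the compact set $U(x^*)$, and (A) moves one below $\delta$.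

For $(p,q)\in P'\times Q'$ let $A(p,q)=\{\iota\in I_0:(p,q)\Vdash\iota\in\dot E\}$. This is a set in $W$.

* **(E4)** There is $\lambda(p,q)<\delta$ with $\mathrm{cl}_{X_\delta}A(p,q)\subset X_{\lambda(p,q)}$.

Indeed, $(p,q)$ forces $A(p,q)$ to be contained in the compact set $U(x^*)$; apply (B) in an extension by a generic containing $(p,q)$, and the absoluteness of closures in $X_\delta$.

From now on work in $W$, and write $\le$ for $\le^*$ on $Q'$. Call $S\subset X_\delta$ *bounded* if $S\subset X_\lambda$ for some $\lambda<\delta$.

## 9. In and out decisions when the tail is σ-closed, and the obstruction from the Cohen coordinates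

Pretend first that $P'$ is trivial, so that $\dot E$ is a $Q'$-name. Let $\mathrm{Poss}(q)$ be the set of $z\in X_\delta$ such that some $q'\le q$ and $K\in\mathcal R$ satisfy $z\in K$ and $q'\Vdash K\subset\dot E$. By (E2) and (E1) it is always unbounded. Call a finite tuple of conditions big if, however its members are extended, their sets $\mathrm{Poss}$ have an unbounded intersection. Grant that a big tuple can be doubled: it has two extensions whose concatenation is big. (The proof of Lemma 2 below, with $t$ and $p_*$ deleted, shows this. It uses $2^\omega>\omega_1\ge|I_\beta|$.)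

Then one builds big tuples $(q_s)$, $s\in\{\mathrm{in},\mathrm{out}\}^k$, and distinct isolated points $\iota_k$ with $q_{s\frown\mathrm{in}}\Vdash\iota_k\in\dot E$ and $q_{s\frown\mathrm{out}}\Vdash\iota_k\notin\dot E$ for all $s$ of length $k$. First double to $(q_{s,\mathrm{in}},q_{s,\mathrm{out}})_s$. Bigness gives one $z$ of high level in all $\mathrm{Poss}(q_{s,\mathrm{in}})$, with witnesses $K_s\ni z$. By (E4), $z$ can be taken outside the closures of the sets $A(q_{s,\mathrm{out}})$. So near $z$ there is an isolated point $\iota_k\in\bigcap_sK_s$ that no $q_{s,\mathrm{out}}$ forces into $\dot E$. A branch $f$ has a lower bound $q_f$, which decides every "$\iota_k\in\dot E$" according to $f$. The constant branch "in" and (E3) give an accumulation point of $Y=\{\iota_k:k<\omega\}$, and one of minimal level is the limit of a subsequence $\langle\iota_k:k\in a\rangle$. Alternate $f$ along $a$: then $q_f$ forces the clopen set $\dot E$ to contain infinitely many terms of a convergent sequence and to miss infinitely many. This is impossible.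

Both ingredients of Mitchell's forcing matter here. Suppose we had only collapsed with countable conditions. Such forcing adds no reals, and collapsing $2^\omega$ to $\omega_1$ in this way makes CH true. With $2^\omega=\omega_1$ in $W$ the count behind doubling gives no contradiction. So reals must be added. But then $P'$ is not trivial, and the branch argument stops at exactly one place: *a branch carries a descending sequence of pairs, and the Cohen parts have no lower bound.* For example, the conditions $p_k=\{(\delta+j,0):j<k\}$ descend in $P'$ and have no lower bound.

What gets past this point is to keep one Cohen condition $p_*$ fixed, to take lower bounds only in $Q'$, and to give up deciding "$\iota_k\in\dot E$" for every $k$. It suffices that $(p_*,q_f)$ forces infinitely many terms in and infinitely many out. So below an arbitrary $(p',q')\le(p_*,q_f)$ we must realize one more "in" decision and one more "out" decision, and the two are handled differently.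

* For "in", we arrange that the Cohen conditions used are $p_*\cup r_k$ with pairwise disjoint $\mathrm{dom}(r_k)$. Then all but finitely many $r_k$ have domain disjoint from $\mathrm{dom}(p')$. This needs a $p_*$ that leaves unbounded possibilities although countably many Cohen coordinates are forbidden; Lemma 1 provides it.
* For "out", we have no control over the domains. Instead we anticipate $p'$: there is a separate option $\mathrm{out}_p$ for every finite Cohen condition $p\le p_*$ on the coordinates used so far.

## 10. A Cohen condition that keeps unbounded possibilities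

**Definition.** For $(p,q)\in P'\times Q'$ and countable $t\subset\kappa\setminus\delta$, let $\mathrm{Poss}_t(p,q)$ be the set of $z\in X_\delta$ for which there are $(p',q')\le(p,q)$ and $K\in\mathcal R$ with
$$\mathrm{dom}(p')\cap t\subset\mathrm{dom}(p),\qquad z\in K,\qquad(p',q')\Vdash K\subset\dot E.$$

So $t$ lists the Cohen coordinates on which nothing new may be said. For example, a witness with $p'=\{(\delta,0)\}$ is admissible for $\mathrm{Poss}_t(\emptyset,q)$ only if $\delta\notin t$. If $(p,q)\Vdash K\subset\dot E$, then $K\subset\mathrm{Poss}_t(p,q)$ for every $t$. From the definition: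
$$q'\le q,\ t\subset t'\ \Longrightarrow\ \mathrm{Poss}_{t'}(p,q')\subset\mathrm{Poss}_t(p,q).\tag{4}$$

**Lemma 1.** *There is $(p_*,q_*)$ such that $\mathrm{Poss}_t(p_*,q)$ is unbounded for all $q\le q_*$ and all countable $t\subset\kappa\setminus\delta$.*

*Proof.* Otherwise, for every $(p,q)$ there are $q'\le q$ and a countable $t$ with $\mathrm{Poss}_t(p,q')$ bounded.

**Step 1: bound all Cohen conditions on a countable set.** The aim is one countable $u$ and one $q_\omega$ that work for every $p\in\mathrm{Add}(u)$. Let $u_0=\emptyset$, $q_0=\emptyset$. Given $u_n,q_n$, run through the countable set $\mathrm{Add}(u_n)$, extending the second coordinate each time by the assumption and collecting the sets $t$ that appear. Let $q_{n+1}$ be a lower bound of the conditions so obtained, and let $u_{n+1}$ be the union of $u_n$ and the collected $t$'s. By (4), $\mathrm{Poss}_{u_{n+1}}(p,q_{n+1})$ is bounded for every $p\in\mathrm{Add}(u_n)$. Let $u=\bigcup_nu_n$, and let $q_\omega$ be a lower bound of the $q_n$. Every $p\in\mathrm{Add}(u)$ is in some $\mathrm{Add}(u_n)$, so by (4) $\mathrm{Poss}_u(p,q_\omega)\subset X_{\lambda_p}$ for some $\lambda_p<\delta$.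 Let $\lambda=\sup\{\lambda_p:p\in\mathrm{Add}(u)\}$; then $\lambda<\delta$, since $\delta$ is regular and uncountable.

**Step 2: $\dot E$ reaches level $\lambda$ anyway.** This contradicts Step 1. By (E2) and (E1) there are $(p'',q'')\le(\emptyset,q_\omega)$, $z\in I_\lambda$ and $K\in\mathcal R$ with $z\in K$ and $(p'',q'')\Vdash K\subset\dot E$. Let $p=p''\restriction u\in\mathrm{Add}(u)$. Then $(p'',q'')\le(p,q_\omega)$ and $\mathrm{dom}(p'')\cap u=\mathrm{dom}(p)$. So $z\in\mathrm{Poss}_u(p,q_\omega)\subset X_\lambda$, although $\mathrm{lev}(z)=\lambda$. $\square$

Fix $(p_*,q_*)$ as in Lemma 1, and write $\mathrm{Poss}_t(q)=\mathrm{Poss}_t(p_*,q)$ for $q\le q_*$.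

## 11. Doubling big tuples by counting reals

**Definition.** A tuple $\vec q=(q_i)_{i\in n}$ with $q_i\le q_*$ and a non-empty finite index set $n$ is *big* if for all $q_i'\le q_i$ $(i\in n)$ and all countable $t\subset\kappa\setminus\delta$, the set $\bigcap_{i\in n}\mathrm{Poss}_t(q_i')$ is unbounded.

By Lemma 1 the 1-tuple $(q_*)$ is big. Coordinatewise extensions and non-empty subtuples of big tuples are big. Bigness of a pair $(q,q)$ is more than bigness of $(q)$, because the two entries may be extended independently.

**Lemma 2.** *If $\vec q$ is big, there are $\vec q^{\,0},\vec q^{\,1}\le\vec q$ (coordinatewise) such that the concatenation $\vec q^{\,0\frown}\vec q^{\,1}$ is big.*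

*Proof.* Suppose not. For a tuple $\vec r$ put $F_t(\vec r)=\bigcap_i\mathrm{Poss}_t(r_i)$.

**Step 1: a binary tree of nearly disjoint possibilities.** For any $\vec r\le\vec q$ the concatenation $\vec r^{\,\frown}\vec r$ is not big, so there are $\vec r^{\,0},\vec r^{\,1}\le\vec r$ and a countable $t$ with $F_t(\vec r^{\,0})\cap F_t(\vec r^{\,1})$ bounded. Iterating, we get $\langle\vec q_s:s\in2^{<\omega}\rangle$ with $\vec q_\emptyset=\vec q$, $\vec q_{s\frown i}\le\vec q_s$, countable $t_s$ and $\gamma_s<\delta$ such that
$$F_{t_s}(\vec q_{s\frown0})\cap F_{t_s}(\vec q_{s\frown1})\subset X_{\gamma_s}.\tag{5}$$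
Let $t=\bigcup_st_s$ and $\beta=\sup_s\gamma_s<\delta$.

**Step 2: each branch picks a point on the one level $\beta$.** For $f\in2^\omega$ let $\vec q_f$ be a coordinatewise lower bound of $\langle\vec q_{f\restriction k}:k<\omega\rangle$. Since $\vec q$ is big, there is $z\in F_t(\vec q_f)$ with $\mathrm{lev}(z)\ge\beta$, with witnessing sets $K_i\ni z$. By (T1) the open set $\bigcap_iK_i$ contains some $x_f\in I_\beta$, and $x_f\in F_t(\vec q_f)$ with the same witnesses.

**Step 3: different branches pick different points.** Let $f\ne g$ split at $s$, so that, after exchanging them if necessary, $f$ passes through $s\frown0$ and $g$ through $s\frown1$. If $x_f=x_g$, then by (4) this point is in $F_{t_s}(\vec q_{s\frown0})\cap F_{t_s}(\vec q_{s\frown1})\subset X_{\gamma_s}$ by (5). But its level is $\beta\ge\gamma_s$, a contradiction. So $f\mapsto x_f$ injects $2^\omega$ into $I_\beta$, although $2^\omega>\omega_1\ge|I_\beta|$ in $W$. $\square$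

## 12. The tree of in and out decisions

By recursion on $k<\omega$ we define finite sets $t_k\subset\kappa\setminus\delta$ and
$$O_k=\{\mathrm{in}\}\cup\{\mathrm{out}_p:p\in\mathrm{Add}(t_k),\ p\le p_*\},\qquad T_k=\prod_{j<k}O_j,$$
a big tuple $(q_s)_{s\in T_k}$, distinct points $\iota_k\in I_0$, and conditions $p_{s\frown o}\in P'$ for $s\in T_k$, $o\in O_k$. All $O_k$ and $T_k$ are finite. Start with $t_0=\mathrm{dom}(p_*)$ and $q_\emptyset=q_*$; thus $O_0=\{\mathrm{in},\mathrm{out}_{p_*}\}$ and $T_0=\{\emptyset\}$.

**Step 1: stage $k$, making room.** We need a condition for each pair $(s,o)$ without losing bigness. Apply Lemma 2 repeatedly until there are at least $|O_k|$ copies, and pass to a subtuple: there is a big tuple $(q_{s,o})_{s\in T_k,o\in O_k}$ with $q_{s,o}\le q_s$.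

**Step 2: stage $k$, choosing $\iota_k$.** The point must be forceable into $\dot E$ for all "in" entries and not forced into $\dot E$ by any "out" entry. Let $1\le\Lambda<\delta$ be at least every $\lambda(p,q_{s,o})$ with $p\in\mathrm{Add}(t_k)$, $p\le p_*$, $s\in T_k$, $o\in O_k$; these are finitely many. By bigness choose $z\in\bigcap_{s\in T_k}\mathrm{Poss}_{t_k}(q_{s,\mathrm{in}})$ with $\mathrm{lev}(z)\ge\Lambda$. Pick witnesses $(p_s',q_s')\le(p_*,q_{s,\mathrm{in}})$ and $K_s\ni z$ with
$$\mathrm{dom}(p_s')\cap t_k\subset\mathrm{dom}(p_*),\qquad(p_s',q_s')\Vdash K_s\subset\dot E.$$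
By (E4), $\mathrm{cl}_{X_\delta}A(p,q_{s,o})\subset X_\Lambda$ for all these $p,s,o$, so $z$ is in none of these closures. Hence $\bigcap_sK_s\setminus\bigcup_{p,s,o}\mathrm{cl}_{X_\delta}A(p,q_{s,o})$ is an open neighborhood of the non-isolated point $z$. By (T1) it contains infinitely many isolated points; choose $\iota_k\in I_0$ in it, different from all $\iota_j$, $j<k$.

**Step 3: stage $k$, the new conditions.** We now carry out the decisions.

* For $o=\mathrm{in}$, put $p_{s\frown\mathrm{in}}=p_s'$ and $q_{s\frown\mathrm{in}}=q_s'$. As $\iota_k\in K_s$, $(p_{s\frown\mathrm{in}},q_{s\frown\mathrm{in}})\Vdash\iota_k\in\dot E$. Moreover $p_{s\frown\mathrm{in}}=p_*\cup r$ with $r=p_s'\setminus p_*$ and $\mathrm{dom}(r)\cap t_k=\emptyset$.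
* For $o=\mathrm{out}_p$, we have $\iota_k\notin A(p,q_{s,o})$, so we can choose $(p_{s\frown o},q_{s\frown o})\le(p,q_{s,o})$ forcing $\iota_k\notin\dot E$.

Let $t_{k+1}$ be $t_k$ together with the domains of all $p_{s\frown o}$. The tuple $(q_{s\frown o})_{s,o}$ extends the big tuple $(q_{s,o})_{s,o}$, so it is big, and it is indexed by $T_{k+1}$. Also $q_{s\frown o}\le q_s$. This completes the recursion.

Let $t=\bigcup_kt_k$ and $Y=\{\iota_k:k<\omega\}$. For $f\in\prod_kO_k$ let $q_f$ be a lower bound of the descending sequence $\langle q_{f\restriction k}:k<\omega\rangle$.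

**Claim.** *Let $f\in\prod_kO_k$ and let $a\subset\omega$ be infinite.*

1. *If $f(k)=\mathrm{in}$ for infinitely many $k\in a$, then $(p_*,q_f)$ forces that $\{k\in a:\iota_k\in\dot E\}$ is infinite.*
2. *If for every $p\in\mathrm{Add}(t)$ with $p\le p_*$ we have $f(k)=\mathrm{out}_p$ for infinitely many $k\in a$, then $(p_*,q_f)$ forces that $\{k\in a:\iota_k\notin\dot E\}$ is infinite.*

*Proof.* Let $(p',q')\le(p_*,q_f)$ and $m<\omega$. It suffices to find $k\in a$, $k\ge m$, and an extension of $(p',q')$ with the required decision about $\iota_k$.

For 1: if $f(k)=\mathrm{in}$, then $p_{f\restriction(k+1)}=p_*\cup r_k$ with $\mathrm{dom}(r_k)\subset t_{k+1}\setminus t_k$. These domains are pairwise disjoint and $\mathrm{dom}(p')$ is finite. So there is $k\in a$, $k\ge m$, with $f(k)=\mathrm{in}$ and $\mathrm{dom}(r_k)\cap\mathrm{dom}(p')=\emptyset$. Then $(p'\cup r_k,q')\le(p_{f\restriction(k+1)},q_{f\restriction(k+1)})$, because $p'\supseteq p_*$ and $q'\le q_f$; so it forces $\iota_k\in\dot E$.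

For 2: let $p=p'\restriction t$. Then $p\in\mathrm{Add}(t)$ and $p\le p_*$, since $\mathrm{dom}(p_*)\subset t$. Pick $k\in a$, $k\ge m$, with $f(k)=\mathrm{out}_p$. The condition $p_{f\restriction(k+1)}$ extends $p=p'\restriction t$ and has domain contained in $t$, so it is compatible with $p'$. Then $(p'\cup p_{f\restriction(k+1)},q')\le(p_{f\restriction(k+1)},q_{f\restriction(k+1)})$ forces $\iota_k\notin\dot E$. $\square$

**Step 4: a convergent subsequence in $W$.** The branch that always says "in" makes $Y$ accumulate. Let $f$ be constantly "in". By part 1 of the Claim with $a=\omega$, $(p_*,q_f)$ forces $\dot E\cap Y$ to be infinite. By (E3) and absoluteness, $Y$ has an accumulation point in $X_\delta$. Let $x$ be one of minimal level, and let $a=\{k:\iota_k\in U(x)\}$, an infinite set in $W$. If $O\ni x$ is open, then $U(x)\setminus O$ is compact and all its points have level $<\mathrm{lev}(x)$. So it contains no accumulation point of $Y$, and hence only finitely many $\iota_k$. Thus $\langle\iota_k:k\in a\rangle$ converges to $x$.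

**Step 5: the contradictory branch.** Having found $a$, we choose a branch adapted to it. There are countably many $p\in\mathrm{Add}(t)$ with $p\le p_*$, and each is in $\mathrm{Add}(t_k)$, so that $\mathrm{out}_p\in O_k$, for all large $k$. Hence there is $f\in\prod_kO_k$ in $W$ such that $f(k)=\mathrm{in}$ for infinitely many $k\in a$ and, for each such $p$, $f(k)=\mathrm{out}_p$ for infinitely many $k\in a$: list the requirements so that each occurs infinitely often, satisfy them one after another at increasing members $k$ of $a$ that are large enough, and let $f(k)=\mathrm{in}$ elsewhere. By the Claim, $(p_*,q_f)$ forces that $\iota_k\in\dot E$ for infinitely many $k\in a$ and $\iota_k\notin\dot E$ for infinitely many $k\in a$. But by (E1), in any extension by a generic containing $(p_*,q_f)$, some $K\in\mathcal R$ with $x\in K$ is contained in $E$ or disjoint from $E$. By convergence $\iota_k\in K$ for all but finitely many $k\in a$. So all but finitely many $\iota_k$, $k\in a$, are in $E$, or all but finitely many are outside $E$. This contradiction proves Theorem 1. $\blacksquare$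

## 13. Independence, and the heights that remain possible

**Independence.** If ZFC proved the existence of an LCS space of height $\omega_2$ and width $\omega_1$, then by Theorem 1 the theory ZFC + "there is a Mahlo cardinal" would be inconsistent. The consistency theorem of Martínez with $\alpha=\omega_2$ shows that ZFC does not refute the existence. So the statement is independent of ZFC, modulo the consistency of a Mahlo cardinal.

**Proof of Theorem 2.** Work in $V[G]$.

**Part (ii).** We apply Theorem 1 to what remains of $X$ after the lower levels are removed. Let $\beta'\in[\beta,\beta+\omega_2)$. The closed subspace $X\setminus X_{\beta'}$ is LCS, and $I_\xi(X\setminus X_{\beta'})=I_{\beta'+\xi}(X)$ by induction on $\xi$. Since $\beta'+\omega_2=\beta+\omega_2\le\operatorname{ht}(X)$, its height is $\ge\omega_2$. Theorem 1 gives $\xi<\omega_2$ with $|I_{\beta'+\xi}(X)|\ge\omega_2$, and $\alpha=\beta'+\xi\in[\beta',\beta+\omega_2)$.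

**Part (i).** If $\alpha\ge\omega_2$, an LCS space of height $\alpha$ and width $\omega_1$ would contradict Theorem 1. If $1\le\alpha<\omega_2$, take the topological sum of $\omega_1$ copies of the Juhász–Weiss space of height $\alpha$ and width $\omega$. It is LCS and has height $\alpha$, and each level is a union of $\omega_1$ disjoint non-empty countable sets, so it has size $\omega_1$. (The sum of $\omega_1$ copies of the ordinal space $\omega^\alpha$ of Example 1 does as well: since $\alpha\ge1$ its height is $\alpha$, and each level has size $\omega_1$ because $1\le|I_\beta(\omega^\alpha)|\le\omega_1$ for $\beta<\alpha$.) $\blacksquare$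

**Remark (quoted, not proved and not used above).** Koepke and Martínez (*Superatomic Boolean algebras constructed from morasses*, JSL 60 (1995)) obtain spaces of height $\omega_2$ and width $\omega_1$ from simplified $(\omega_1,1)$-morasses, and such morasses are known to exist if $\omega_2$ is not inaccessible in $L$. So some large cardinal hypothesis is needed for a negative answer. The exact consistency strength, between an inaccessible and a Mahlo cardinal, is not determined here.
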